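\title{Every hypersurface germ is contained in a free divisor}

\begin{abstract}
We show that for every nonzero non-unit $g$ in the ring of germs of holomorphic functions at $0\in\mathbb C^n$ there is a nonzero non-unit $f$ such that $fg$ defines a free divisor. For $n\ge2$ the germ $f$ can be taken reduced and coprime to $g$, and the logarithmic vector fields of $fg$ can be forced to have coefficients in a prescribed ideal exactly when that ideal has height at least two or is the unit ideal. The proof is an induction on $n$: a free divisor in $\mathbb C^{n-1}$ is pulled back along a map $\mathbb C^n\to\mathbb C^{n-1}$ whose critical set is controlled well enough for logarithmic vector fields to lift.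
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal O_n=\mathcal O_{\mathbb C^n,0}$ be the ring of germs of holomorphic functions at $0\in\mathbb C^n$, with maximal ideal $\mathfrak m$, and let $\operatorname{Der}_n=\operatorname{Der}_{\mathbb C}(\mathcal O_n)\cong\mathcal O_n^n$ be the module of germs of holomorphic vector fields. A \emph{divisor} is given by a germ $h\in\mathcal O_n$ that is nonzero and not a unit. Its module of \emph{logarithmic vector fields} is
\[
\operatorname{Der}(-\log h)=\{\delta\in\operatorname{Der}_n:\ \delta(h)\in h\,\mathcal O_n\},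
\]
and, following K.~Saito, $h$ is called \emph{free} if this $\mathcal O_n$-module is free. The module contains $h\operatorname{Der}_n$, so its rank is $n$. When $h$ is reduced, a field is logarithmic exactly when it is tangent to the hypersurface $V(h)=\{h=0\}$ at its smooth points, and Saito's criterion (Lemma~\ref{lem:saito}) says that $h$ is free if and only if there are $n$ logarithmic fields whose coefficient determinant equals $h$ up to a unit. So a free divisor is a hypersurface with enough tangent vector fields to recover its equation from them.

The product $x_1\cdots x_j$ of coordinates is free, with basis $x_1\partial_1,\dots,x_j\partial_j,\partial_{j+1},\dots,\partial_n$. For $n\le2$ every divisor is free (Lemma~\ref{lem:plane}). For $n=3$ this fails in the simplest cases.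
\begin{itemize}
\item Let $q=x^2+y^2+z^2$. If $\delta$ is logarithmic and $\delta(0)=(a,b,c)$, then the linear part $2(ax+by+cz)$ of $\delta(q)\in(q)$ vanishes, so $\delta(0)=0$. The determinant of three logarithmic fields therefore lies in $\mathfrak m^3$, while $q\notin\mathfrak m^3$. The cone is not free.
\item Let $h=xyz(x+y+z)$. A logarithmic field is logarithmic for each factor (Lemma~\ref{lem:rad}), so it has the form $Ax\partial_x+By\partial_y+Cz\partial_z$ with $A(0)=B(0)=C(0)$; its linear part is a multiple of the Euler field. After a constant change of basis two of any three such fields have coefficients in $\mathfrak m^2$, so the determinant lies in $\mathfrak m^5$, while $h\notin\mathfrak m^5$. Thus $xyz$ is free and $xyz(x+y+z)$ is not.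
\end{itemize}

For divisors $f$ and $g$ we say that $f$ \emph{frees} $g$, or is a \emph{freeing divisor} for $g$, if $fg$ is free. This paper answers the following question:
\begin{quote}
does every nonzero non-unit $g\in\mathcal O_n$ have a freeing divisor?
\end{quote}
The question is stated as unknown by Bath \cite{Bath}; the setting is not fixed there, and we read the word ``divisor'' in the local analytic sense above. Mond and Schulze found some general instances of a freeing divisor. When $g$ is a central hyperplane arrangement, Abe and Wakefield identified situations where $f$ can be taken to be a single hyperplane, and Yoshinaga gave an algorithm, depending only on the intersection lattice of $g$, that always produces a central arrangement $f$ with $fg$ free.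

The two examples pull in opposite directions. In both, the multiplicity of the divisor is too small to be that of a determinant of logarithmic fields, and adding components raises the multiplicity. But a divisor that is free at $0$ is free at all nearby points (see the proof of Lemma~\ref{lem:saito}), and each added component creates new intersections, at which the divisor must not look like the four planes. So $f$ has to be in very special position, with respect to $g$ and to itself. It nevertheless always exists.

\begin{theorem}\label{thm:answer}
For all $n\ge1$ and every nonzero non-unit $g\in\mathcal O_n$ there is a nonzero non-unit $f\in\mathcal O_n$ such that $fg$ is free. For $n\ge2$ one can take $f$ reduced and coprime to $g$.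
\end{theorem}

The induction that proves this needs a stronger statement, in which the logarithmic fields are required to vanish to a prescribed extent along a set of codimension at least two. We write $\operatorname{rad}(g)$ for the product of the distinct (pairwise non-associate) irreducible factors of $g$, and $\operatorname{ht}$ for the height of an ideal.

\begin{theorem}\label{thm:main}
Let $n\ge2$, let $g\in\mathcal O_n$ be a nonzero non-unit, and let $\mathfrak a\subset\mathcal O_n$ be an ideal with $\operatorname{ht}\mathfrak a\ge2$ or $\mathfrak a=\mathcal O_n$. Then there is a reduced non-unit $h$, divisible by $\operatorname{rad}(g)$, such that $h$ is free and $\operatorname{Der}(-\log h)\subset\mathfrak a\operatorname{Der}_n$.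
\end{theorem}

The condition on $\mathfrak a$ cannot be weakened.

\begin{theorem}\label{thm:sharp}
Let $n\ge2$, let $g\in\mathcal O_n$ be a nonzero non-unit and let $\mathfrak a\subset\mathcal O_n$ be an ideal. A nonzero non-unit $f$ with $fg$ free and $\operatorname{Der}(-\log fg)\subset\mathfrak a\operatorname{Der}_n$ exists if and only if $\operatorname{ht}\mathfrak a\ge2$ or $\mathfrak a=\mathcal O_n$. In that case $f$ can be chosen reduced and coprime to $g$.
\end{theorem}

Section~\ref{sec:log} collects the basic facts on logarithmic fields and derives Theorems~\ref{thm:answer} and~\ref{thm:sharp} from Theorem~\ref{thm:main}. The method of proof of Theorem~\ref{thm:main} is to take $h=D\circ\Phi$, where $D$ is free in $\mathbb C^{n-1}$ and $\Phi=(F,G,t):(\mathbb C^n,0)\to(\mathbb C^{n-1},0)$ is a map with $\operatorname{rad}(g)\mid F$. Section~\ref{sec:examples} carries this out by hand for surfaces in $\mathbb C^3$ and shows why the ideal $\mathfrak a$ enters. Section~\ref{sec:plane} treats $n=2$. Section~\ref{sec:lifting} gives conditions on $\Phi$ and $D$ under which $D\circ\Phi$ is free, and Section~\ref{sec:induction} completes the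 induction, assuming that a map $\Phi$ with these properties exists. Sections~\ref{sec:estimate} and~\ref{sec:construction} construct it.

\section{Logarithmic vector fields}\label{sec:log}

The ring $\mathcal O_n$ is a regular local ring of dimension $n$ and a unique factorization domain, so its primes of height one are principal. For a proper ideal $\mathfrak a$, the height $\operatorname{ht}\mathfrak a$ is the codimension of the zero set $V(\mathfrak a)$, and $\sqrt{\mathfrak a}$ is the ideal of all germs that vanish on $V(\mathfrak a)$ (Nullstellensatz). A nonzero germ is \emph{reduced} if it is not divisible by the square of a non-unit. We write $V(dh)=V(\partial_1h,\dots,\partial_nh)$. The lemmas of this section are stated at $0$ and will also be used at other points of $\mathbb C^n$.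

\begin{lemma}\label{lem:reduced}
A nonzero germ $h$ is reduced if and only if $V(h)\cap V(dh)$ has codimension at least $2$. In particular, a representative of a reduced germ is reduced at all points near $0$.
\end{lemma}

\begin{proof}
If $w^2\mid h$ with $w$ a non-unit, then $V(w)\subset V(h)\cap V(dh)$. Conversely, a component of codimension one of $V(h)\cap V(dh)$ is $V(w)$ for an irreducible $w$ that divides $h$ and all $\partial_ih$. Write $h=wh'$; then $w\mid h'\,\partial_iw$ for all $i$. Some $\partial_iw$ is nonzero of smaller order than $w$, hence not divisible by $w$. So $w\mid h'$ and $w^2\mid h$.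
\end{proof}

\begin{lemma}\label{lem:rad}
If $h$ is a unit times $\prod h_i^{a_i}$, with $a_i\ge1$ and the $h_i$ irreducible and pairwise non-associate, then $\operatorname{Der}(-\log h)=\bigcap_i\operatorname{Der}(-\log h_i)$. In particular $h$ and $\operatorname{rad}(h)$ have the same logarithmic fields.
\end{lemma}

\begin{proof}
Multiplying $h$ by a unit $\epsilon$ adds the holomorphic germ $\delta(\epsilon)/\epsilon$ to $\delta(h)/h$, so we may assume $h=\prod h_i^{a_i}$. Then $\delta(h)/h=\sum a_i\delta(h_i)/h_i$, which gives the inclusion $\supset$. If $\delta(h)/h$ is holomorphic, multiply by $\prod_jh_j$: every term but the $i$-th is divisible by $h_i$, so $h_i\mid a_i\delta(h_i)\prod_{j\ne i}h_j$, and hence $h_i\mid\delta(h_i)$.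
\end{proof}

\begin{lemma}[Saito's criterion]\label{lem:saito}
Let $h$ be a reduced non-unit. If $\delta_1,\dots,\delta_n\in\operatorname{Der}(-\log h)$ have coefficient determinant a unit times $h$, they form a basis of $\operatorname{Der}(-\log h)$. Conversely, every basis of $\operatorname{Der}(-\log h)$ has determinant a unit times $h$.
\end{lemma}

\begin{proof}
At a point $p\in V(h)$ with $dh(p)\ne0$ the value of every logarithmic field lies in the hyperplane $\ker dh(p)$. Such points are dense in $V(h)$ by Lemma~\ref{lem:reduced}, so the determinant of any $n$ logarithmic fields vanishes on $V(h)$ and is divisible by the reduced germ $h$.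

Suppose $\det(\delta_1,\dots,\delta_n)$ is a unit times $h$. The $\delta_i$ are independent because the determinant is nonzero. By Cramer's rule a logarithmic field $\delta$ equals $\sum c_i\delta_i$, where $c_i$ is the determinant with $\delta$ in place of $\delta_i$, divided by $\det(\delta_1,\dots,\delta_n)$. The numerator is divisible by $h$, so $c_i\in\mathcal O_n$.

Conversely, let $\delta_1,\dots,\delta_n$ be a basis. The logarithmic fields of a representative of $h$ form a coherent sheaf, the kernel of $\delta\mapsto\delta(h)\bmod h$, so the $\delta_i$ generate its stalks at all points near $0$; being independent, they form a basis of each such stalk. Off $V(h)$ the stalk consists of all vector fields, so the determinant is a unit there. At a point of $V(h)\setminus V(dh)$ there are coordinates $w$ with $h=w_1$, the stalk has the basis $w_1\partial_{w_1},\partial_{w_2},\dots,\partial_{w_n}$, and the determinant is a unit times $h$. So the holomorphic germ $\det(\delta_1,\dots,\delta_n)/h$ has no zero outside a set of codimension $\ge 2$, and hence has no zero at all.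
\end{proof}

\begin{lemma}\label{lem:plane}
For $n\le2$ every divisor $h$ is free.
\end{lemma}

\begin{proof}
For $n=1$, $h$ is a unit times $x^a$ with $a\ge1$, and $\operatorname{Der}(-\log h)=\mathcal O_1\,x\partial_x$. For $n=2$, the module $\operatorname{Der}(-\log h)$ is isomorphic to the kernel of $\mathcal O_2^3\to\mathcal O_2$, $(\delta,c)\mapsto\delta(h)-ch$, because $c$ is determined by $\delta$. This kernel is a second syzygy module of $\mathcal O_2/(h,\partial_1h,\partial_2h)$. Over a regular local ring of dimension $2$ every finitely generated module has projective dimension at most $2$, so second syzygy modules are projective, hence free.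
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:answer} and~\ref{thm:sharp}, assuming Theorem~\ref{thm:main}]
For $n=1$ take $f=x$ and use Lemma~\ref{lem:plane}. Let $n\ge2$ and let $\operatorname{ht}\mathfrak a\ge2$ or $\mathfrak a=\mathcal O_n$. Choose a linear form $\ell\ne0$ that does not divide $g$, apply Theorem~\ref{thm:main} to $g\ell$ and $\mathfrak a$, and put $f=h/\operatorname{rad}(g)$. Then $\ell\mid f$, so $f$ is a non-unit; since $h$ is reduced, $f$ is reduced and coprime to $g$; and $\operatorname{rad}(fg)$ is a unit times $h$. By Lemma~\ref{lem:rad}, $\operatorname{Der}(-\log fg)=\operatorname{Der}(-\log h)$. This proves the ``if'' part of Theorem~\ref{thm:sharp} with its last sentence and, for $\mathfrak a=\mathcal O_n$, Theorem~\ref{thm:answer}.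

For the ``only if'' part let $fg$ be free with $\operatorname{Der}(-\log fg)\subset\mathfrak a\operatorname{Der}_n$, put $h=\operatorname{rad}(fg)$, and suppose that $\mathfrak a$ is proper of height $\le1$. Height $0$ means $\mathfrak a=0$, which is impossible since $h\partial_1$ is a nonzero logarithmic field. So $\mathfrak a\subset(w)$ for an irreducible $w$. The determinant of a basis of $\operatorname{Der}(-\log h)$ is then divisible by $w^n$ with $n\ge2$, while by Lemma~\ref{lem:saito} it is a unit times the reduced germ $h$. This is a contradiction.
\end{proof}

It remains to prove Theorem~\ref{thm:main}. Replacing $\mathcal O_n$ by $\mathfrak m$, which has height $n\ge2$, we may and do assume from now on that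
\[
\mathfrak a\subset\mathfrak m\qquad\text{and}\qquad\operatorname{ht}\mathfrak a\ge2 .
\]

\section{Pulling back plane curves: three examples}\label{sec:examples}

Let $\Phi=(F,G):(\mathbb C^3,0)\to(\mathbb C^2,0)$, with coordinates $(x,y,z)$ on the source and $(u,v)$ on the target, and let $D(u,v)$ be a reduced plane curve. It is free; let $\eta_1,\eta_2$ be a basis of its logarithmic fields. Put $h=D\circ\Phi$; if $u\mid D$, then $F\mid h$. One logarithmic field of $h$ comes at no cost: $\delta_0=\nabla F\times\nabla G$ kills $F$ and $G$, and hence $h$. Suppose each $\eta_i$ has a \emph{lift}, that is, a field $\tilde\eta_i$ with $\tilde\eta_i(F)=\eta_i(u)\circ\Phi$ and $\tilde\eta_i(G)=\eta_i(v)\circ\Phi$. Then $\tilde\eta_i(h)=(\eta_iD)\circ\Phi\in(h)$, and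
\[
\det(\delta_0,\tilde\eta_1,\tilde\eta_2)=(\nabla F\times\nabla G)\cdot(\tilde\eta_1\times\tilde\eta_2)=
\begin{vmatrix}\tilde\eta_1F&\tilde\eta_1G\\ \tilde\eta_2F&\tilde\eta_2G\end{vmatrix}=\det(\eta_1,\eta_2)\circ\Phi
\]
is a unit times $h$. If $h$ is reduced, it is free. So everything depends on lifting. The field $\eta=\alpha\partial_u+\beta\partial_v$ lifts if and only if the class of $(\alpha\circ\Phi)e_1+(\beta\circ\Phi)e_2$ vanishes in the cokernel $Q$ of the Jacobian matrix $M:\mathcal O_3^3\to\mathcal O_3^2=\mathcal O_3e_1\oplus\mathcal O_3e_2$ of $\Phi$. The support of $Q$ is the critical set $C$ of $\Phi$.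

\begin{example}[a critical curve with a curve as image]\label{ex:cone}
Let $F=x^2+y^2+z^2$ and $G=z$. The columns of $M$ give the relations $2xe_1=0$, $2ye_1=0$, $2ze_1+e_2=0$. So $Q\cong\mathcal O_3/(x,y)$, the set $C$ is the $z$-axis, and $\eta$ lifts if and only if $\alpha\circ\Phi-2z\,\beta\circ\Phi$ vanishes on $C$. As $\Phi(0,0,z)=(z^2,z)$, this says that $\eta(u-v^2)=\alpha-2v\beta$ vanishes on the parabola $\Delta=\Phi(C)=\{u=v^2\}$: \emph{a field lifts if and only if it is tangent to $\Delta$}. So we include $\Delta$ in $D$. For $D=u(u-v^2)$ the fields $\eta_1=2u\partial_u+v\partial_v$ and $\eta_2=(u-v^2)\partial_v$ are logarithmic with determinant $2D$, and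
\[
\delta_0=2(y\partial_x-x\partial_y),\quad\tilde\eta_1=x\partial_x+y\partial_y+z\partial_z,\quad\tilde\eta_2=(x^2+y^2)\partial_z-z(x\partial_x+y\partial_y).
\]
Hence $h=(x^2+y^2+z^2)(x^2+y^2)$ is free: the cone is freed by two of its tangent planes.
\end{example}

\begin{example}[a critical curve collapsed to a point]\label{ex:umbrella}
Let $F=x^2-y^2z$. It is not free. Indeed, if $\delta$ is logarithmic with $\delta(0)=(a,b,c)$, the linear part $2ax$ of $\delta(F)$ vanishes, and the quadratic part, which is congruent to $-2byz-cy^2$ modulo $x$, is a multiple of $x^2$; so $\delta(0)=0$, determinants lie in $\mathfrak m^3$, and $F\notin\mathfrak m^3$.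

The singular locus of $V(F)$ is the $z$-axis. Take $G=y$, which vanishes on it. The relations are $2xe_1=0$, $e_2=2yze_1$, $y^2e_1=0$, so $Q\cong\mathcal O_3/(x,y^2)$, and $C$ is the $z$-axis, which $\Phi$ maps to the origin. Modulo $(x,y^2)$ we have $F\equiv0$, so the class of $\eta$ is $\alpha(0)+\alpha_v(0)\,y+2\beta(0)\,yz$: \emph{a field lifts if and only if it vanishes to a suitable order at the origin}, namely $\alpha\in(u,v^2)$ and $\beta\in(u,v)$. For $D=uv$ the basis $u\partial_u,v\partial_v$ satisfies this, with
\[
\delta_0=y^2\partial_x+2x\partial_z,\qquad\tilde\eta_1=\tfrac12x\partial_x+z\partial_z,\qquad\tilde\eta_2=y\partial_y-2z\partial_z .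
\]
Hence $h=y(x^2-y^2z)$ is free.
\end{example}

The singular locus $Z$ of $V(F)$ always lies in $C$, because $dF=0$ on it, and we have no control over the behavior of $F$ along $Z$. The next example shows that tangency to $\Phi(Z)$ does not suffice for lifting, so that $Z$ has to be collapsed as in Example~\ref{ex:umbrella}.

\begin{example}\label{ex:collapse}
Let $F=x^2y^2+x^5+y^5$. Then $F\notin(F_x,F_y)$ in $\mathcal O_2$, where $F_x=2xy^2+5x^4$ and $F_y=2x^2y+5y^4$. For suppose $F=AF_x+BF_y$, and let $A_j,B_j$ be the homogeneous parts of degree $j$. Degree $3$ gives $A_0=B_0=0$. Degree $4$ gives $2yA_1+2xB_1=xy$, so $A_1=ax$, $B_1=by$ with $2a+2b=1$. The coefficients of $x^5$ and $y^5$ give $a=b=\frac15$, a contradiction.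

Now regard $F$ as a function on $\mathbb C^3$, take $G=z$, and let $D=uD'$ be any reduced curve containing $\{u=0\}$. For small $z_0\ne0$ we have $D'(0,z_0)\neq0$, so $u\partial_u$ is logarithmic for $D$ at $(0,z_0)$ and is a combination of $\eta_1,\eta_2$ there. If $\eta_1,\eta_2$ lifted, $u\partial_u$ would lift near $(0,0,z_0)$ to a field $\theta$ with $\theta(z)=0$ and $\theta(F)=F$, and restricting to $z=z_0$ would give $F\in(F_x,F_y)$. So for this $\Phi$ no choice of $D$ works.
\end{example}

This dictates the plan in dimension $n$. We take $\Phi=(F,G,t)$ with $t$ a tuple of $n-3$ linear forms and $G$ vanishing on $Z$, so that $\Phi(Z)$ lies in the set $\{u=v=0\}$ of codimension two in $\mathbb C^{n-1}$. Along the components of $C$ inside $V(F,G)$ we lift by making the fields of $D$ vanish to high order along $\{u=v=0\}$; this is the reason for the ideal $\mathfrak a$ in Theorem~\ref{thm:main}, and Theorem~\ref{thm:sharp} shows that codimension two is the best that can be allowed. Along the other components we arrange that $\Phi$ looks generically like the map of Example~\ref{ex:cone}, and we include their image in $D$.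

\section{Plane curves whose logarithmic fields vanish to high order}\label{sec:plane}

For $n=2$ freeness is automatic, and the task is to add curves until all logarithmic fields vanish to high order at $0$. Many lines through the origin force the initial part of a field to be a multiple of the Euler field $u\partial_u+v\partial_v$, but they can do no more, since the Euler field is tangent to all of them. A parabola tangent to each line removes it.

\begin{proof}[Proof of Theorem~\ref{thm:main} for $n=2$]
Let $(u,v)$ be the coordinates. Since $\operatorname{ht}\mathfrak a=2$, we have $\sqrt{\mathfrak a}=\mathfrak m$, and there is $K\ge1$ with $\mathfrak m^K\subset\mathfrak a$. Let $h$ be the product of the distinct irreducible factors of $g$ and of the germs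
\[
\phi_{\lambda,\alpha}=v-\lambda u-\alpha u^2,\qquad\lambda\in\{1,\dots,K+1\},\quad\alpha\in\{0,1\},
\]
which are irreducible because they are smooth. Then $h$ is reduced, divisible by $\operatorname{rad}(g)$, and free by Lemma~\ref{lem:plane}. We show that $\operatorname{Der}(-\log h)\subset\mathfrak m^K\operatorname{Der}_2$.

Suppose $\theta=A\partial_u+B\partial_v$ is logarithmic of order $k<K$: in the homogeneous expansions $A=A_k+A_{k+1}+\cdots$ and $B=B_k+B_{k+1}+\cdots$ the forms $A_k,B_k$ are not both zero. By Lemma~\ref{lem:rad}, $\theta(\phi_{\lambda,\alpha})=B-\lambda A-2\alpha uA$ vanishes after the substitution $v=\lambda u+\alpha u^2$. We read off two coefficients of the resulting power series in $u$.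

The coefficient of $u^k$ is $B_k(1,\lambda)-\lambda A_k(1,\lambda)$. This polynomial in $\lambda$ has degree at most $k+1\le K$ and vanishes at $K+1$ points, so it is zero, and homogenizing gives $uB_k=vA_k$. For $k=0$ this forces $A_0=B_0=0$, which is excluded. So $k\ge1$, and $A_k=u\psi$, $B_k=v\psi$ for a nonzero form $\psi$ of degree $k-1$.

Now consider $u^{k+1}$. The terms $A_k,B_k$ contribute $\psi\cdot(v-\lambda u-2\alpha u^2)$, which after substitution is $-\alpha u^2\psi(u,\lambda u+\alpha u^2)$ and has $u^{k+1}$-coefficient $-\alpha\psi(1,\lambda)$. The terms $A_{k+1},B_{k+1}$ contribute $B_{k+1}(1,\lambda)-\lambda A_{k+1}(1,\lambda)$, which does not depend on $\alpha$, and higher terms contribute nothing. Subtracting the equations for $\alpha=0$ and $\alpha=1$ gives $\psi(1,\lambda)=0$ for $K+1$ values of $\lambda$. Since $\deg\psi<K$, we get $\psi=0$, a contradiction.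
\end{proof}

\section{Lifting logarithmic fields}\label{sec:lifting}

Let $n\ge3$. Let $t=(t_1,\dots,t_{n-3})$ be independent linear forms on $\mathbb C^n$ (none if $n=3$), let $F,G\in\mathfrak m$, and consider
\[
\Phi=(F,G,t):(\mathbb C^n,0)\to(\mathbb C^{n-1},0)
\]
with target coordinates $(u,v,t)$. The differential is the $\mathcal O_n$-linear map $d\Phi:\operatorname{Der}_n\to\mathcal O_n^{n-1}$, $\theta\mapsto(\theta F,\theta G,\theta t_1,\dots,\theta t_{n-3})$. For $\eta\in\operatorname{Der}_{n-1}$ let $\eta\circ\Phi\in\mathcal O_n^{n-1}$ be the vector of its coefficients composed with $\Phi$. A \emph{lift} of $\eta$ is a field $\tilde\eta$ with $d\Phi(\tilde\eta)=\eta\circ\Phi$. By the chain rule this is equivalent to $\tilde\eta(\phi\circ\Phi)=(\eta\phi)\circ\Phi$ for all functions $\phi$ on the target, so the notion does not depend on coordinates. A lift exists if and only if the class of $\eta\circ\Phi$ in $Q=\operatorname{coker}d\Phi$ is zero.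

Let $C$ be the germ of the critical set $\{\operatorname{rank}d\Phi<n-1\}$, which is the support of $Q$, and let $C_1$ be the union of the irreducible components of $C$ that are not contained in $V(F,G)$.

\begin{definition}\label{def:morse}
A point $p\in C$ is a \emph{Morse point} if $d(F,t)$ has rank $n-2$ at $p$ and the restriction of $G$ to the two-dimensional fiber of $(F,t)$ through $p$ has a nondegenerate critical point at $p$.
\end{definition}

In Example~\ref{ex:cone} the fibers of $F$ are complex spheres, $G$ is the height function, and the points $(0,0,z)$ with $z\ne0$ are Morse points. We shall use three conditions on $\Phi$.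
\begin{itemize}
\item[(A1)] $\operatorname{codim}C\ge2$.
\item[(A2)] $C_1\cap\Phi^{-1}(0)\subset\{0\}$ as germs.
\item[(A3)] Every irreducible component of $C_1$ contains Morse points arbitrarily close to $0$.
\end{itemize}

Complete $t$ to linear coordinates $(y_1,y_2,y_3,t)$ and let $M$ be the $2\times3$ matrix of $y$-derivatives of $F$ and $G$. The matrix of $d\Phi$ has the block form $\left(\begin{smallmatrix}M&M'\\0&1\end{smallmatrix}\right)$, and $(a,b)\mapsto a-M'b$ induces an isomorphism $Q\cong\operatorname{coker}M$. Let $\mathrm{vol}=dy_1\wedge dy_2\wedge dy_3\wedge dt_1\wedge\dots\wedge dt_{n-3}$ and define $\delta_0$ by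
\begin{equation}\label{eq:delta0}
i_{\delta_0}\mathrm{vol}=dF\wedge dG\wedge dt_1\wedge\dots\wedge dt_{n-3}.
\end{equation}
Its $t$-coefficients are zero, and its $y$-coefficients form the cross product of the two rows of $M$; up to sign they are the $2\times2$ minors of $M$, whose common zero set is $C$. In particular $\delta_0$ kills $F$, $G$ and the $t_j$.

\subsection*{The obstruction is detected at general points of $C$}
We cannot analyze $\Phi$ at the origin, where its singularity is unknown. The next lemma shows that this is not necessary. Recall that a finitely generated module $Q$ over a Noetherian ring has finitely many associated primes; that they include the minimal primes of its support; that $\mathfrak p$ is associated if and only if $Q_{\mathfrak p}\ne0$ has depth zero; and that $Q\to\prod_{\mathfrak p\in\operatorname{Ass}Q}Q_{\mathfrak p}$ is injective. The Auslander--Buchsbaum formula states that $\operatorname{pd}Q+\operatorname{depth}Q=\dim R$ for a nonzero finitely generated module $Q$ over a regular local ring $R$; it applies to the localization of $\mathcal O_n$ at a prime $\mathfrak p$, which is regular of dimension $\operatorname{ht}\mathfrak p$.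

\begin{lemma}\label{lem:pure}
Assume \textup{(A1)}. Then every associated prime of $Q$ has height $2$. The germ $C$ is empty or of pure dimension $n-2$, and the associated primes of $Q$ are exactly the prime ideals of the irreducible components of $C$.
\end{lemma}

\begin{proof}
By (A1) the minors of $M$ are not all zero and have no common irreducible factor. Over the fraction field of $\mathcal O_n$ the matrix $M$ has rank $2$, so its kernel is spanned by $\delta_0$. If $w\in\mathcal O_n^3$ lies in $\ker M$, write $w=(a/b)\delta_0$ with $a,b$ coprime; then $b$ divides all minors and is a unit. Hence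
\[
0\to\mathcal O_n\xrightarrow{\ \delta_0\ }\mathcal O_n^3\xrightarrow{\ M\ }\mathcal O_n^2\to Q\to0
\]
is exact and $\operatorname{pd}Q\le2$. For $\mathfrak p\in\operatorname{Ass}Q$ we get $\operatorname{ht}\mathfrak p=\operatorname{pd}Q_{\mathfrak p}\le2$, while $V(\mathfrak p)\subset C$ and (A1) give $\operatorname{ht}\mathfrak p\ge2$. The primes of the components of $C$ are the minimal primes of the support; they are associated, hence of height $2$. Conversely an associated prime contains a minimal prime of the support, and both have height $2$, so they are equal.
\end{proof}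

Next recall the finite mapping theorem: if $A$ is an analytic germ at $0$ with $A\cap\Phi^{-1}(0)\subset\{0\}$, then on suitable arbitrarily small representatives $\Phi|_A$ is proper with finite fibers, and $\Phi(A)$ is an analytic germ; the image of each irreducible component of $A$ has the same dimension as the component. Under (A1) and (A2), therefore,
\[
\Delta=\Phi(C_1)\subset(\mathbb C^{n-1},0)
\]
is empty or of pure dimension $n-2$, that is, a hypersurface. This is the only use of (A2): it allows us to ask that a divisor $D$ contain $\Delta$.

\begin{remark}\label{rem:n3}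
For $n=3$, condition (A2) follows from (A1): by Lemma~\ref{lem:pure} the components of $C_1$ are irreducible curve germs, and they are not contained in $V(F,G)=\Phi^{-1}(0)$, so they meet it only at $0$.
\end{remark}

\subsection*{Lifting at a Morse point}
We use the Morse lemma with parameters: if $\phi(a',b',w)$ is holomorphic near a point $p$ and its restriction to the slice $\{w=w(p)\}$ has a nondegenerate critical point at $p$, then there are coordinates $(a,b,w)$ at $p$, with the same $w$ and $a(p)=b(p)=0$, in which $\phi=\varphi(w)+a^2+b^2$.

\begin{lemma}\label{lem:morse}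
Let $p\in C$ be a Morse point. Near $p$ the set $C$ is a manifold of dimension $n-2$, which $\Phi$ maps onto a neighborhood of $\Phi(p)$ in a smooth hypersurface $\{v'=0\}$, where $dv'\neq0$. Every germ of a vector field $\eta$ at $\Phi(p)$ with $\eta(v')\in(v')$ has a lift at $p$.
\end{lemma}

\begin{proof}
Since $d(F,t)$ has rank $n-2$, the functions $u=F$ and $t$ are part of a coordinate system at $p$, and the Morse lemma gives coordinates $(a,b,u,t)$ with $G=\varphi(u,t)+a^2+b^2$. Put $v'=v-\varphi(u,t)$. In the target coordinates $(u,v',t)$ the map is $(a,b,u,t)\mapsto(u,a^2+b^2,t)$. So $C=\{a=b=0\}$ near $p$, and its image is as stated. A field $\eta$ with $\eta(v')\in(v')$ has the form $\alpha v'\partial_{v'}+\alpha_0\partial_u+\sum\alpha_j\partial_{t_j}$. The field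
\[
\tilde\eta=\tfrac12(\alpha\circ\Phi)(a\partial_a+b\partial_b)+(\alpha_0\circ\Phi)\partial_u+\sum(\alpha_j\circ\Phi)\partial_{t_j}
\]
sends $a^2+b^2$, $u$, $t_j$ to $(\alpha v')\circ\Phi$, $\alpha_0\circ\Phi$, $\alpha_j\circ\Phi$, so it is a lift.
\end{proof}

\subsection*{The pullback of a free divisor}
For the induction we need lifts that themselves vanish to high order. This comes from the Artin--Rees lemma: if $I$ is an ideal of a Noetherian ring and $L'\subset L$ are finitely generated modules, there is $N_1$ with $I^jL\cap L'\subset I^{j-N_1}L'$ for all $j\ge N_1$.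

\begin{proposition}\label{prop:lift}
Assume \textup{(A1)--(A3)}. There is an integer $N_0\ge0$, depending only on $\Phi$, with the following property. Let $K\ge0$, and let $D\in\mathcal O_{n-1}$ be a reduced free non-unit with
\[
\Delta\subset V(D)\qquad\text{and}\qquad\operatorname{Der}(-\log D)\subset(u,v)^{K+N_0}\operatorname{Der}_{n-1}.
\]
Then $h=D\circ\Phi$ is a reduced free non-unit, and $\operatorname{Der}(-\log h)$ has a basis $\delta_0,\tilde\eta_1,\dots,\tilde\eta_{n-1}$ with $\tilde\eta_i\in(F,G)^{K}\operatorname{Der}_n$.
\end{proposition}

\begin{proof}
Put $I=(F,G)\subset\mathcal O_n$. Let $\mathfrak p\in\operatorname{Ass}Q$ contain $I$. By Lemma~\ref{lem:pure}, $\mathfrak p$ is minimal in the support of $Q$, so $Q_{\mathfrak p}$ has finite length and is killed by a power of $I$. Choose $N_0$ so large that $I^{N_0}Q_{\mathfrak p}=0$ for these finitely many primes and that $N_0\ge N_1$, where $N_1$ is an Artin--Rees constant for $I$ and $\operatorname{im}d\Phi\subset\mathcal O_n^{n-1}$. Then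
\begin{equation}\label{eq:AR}
I^{K+N_0}\mathcal O_n^{n-1}\cap\operatorname{im}d\Phi\subset I^K\operatorname{im}d\Phi\qquad\text{for all }K\ge0 .
\end{equation}

Let $\eta_1,\dots,\eta_{n-1}$ be a basis of $\operatorname{Der}(-\log D)$, and let $\sigma_i\in Q$ be the class of $\eta_i\circ\Phi\in I^{K+N_0}\mathcal O_n^{n-1}$.

\emph{Step 1: $\sigma_i=0$.} It suffices to show that $\sigma_i$ vanishes in $Q_{\mathfrak p}$ for each $\mathfrak p\in\operatorname{Ass}Q$. If $\mathfrak p\supset I$, this holds because $\sigma_i\in I^{N_0}Q$. Otherwise $V(\mathfrak p)$ is a component of $C_1$, by Lemma~\ref{lem:pure}. Suppose $\sigma_i\ne0$ in $Q_{\mathfrak p}$, that is, $\operatorname{ann}\sigma_i\subset\mathfrak p$. View $\sigma_i$ as a section of the cokernel sheaf of $d\Phi$ near $0$. Its annihilator is a coherent ideal sheaf, so generators of $\operatorname{ann}\sigma_i$ at $0$ generate it at nearby points; they vanish on $V(\mathfrak p)$, so the germ of $\sigma_i$ is nonzero at every point of $V(\mathfrak p)$ near $0$. By (A3) one such point $p$ is a Morse point, and we may take it so close to $0$ that $\eta_i(D)\in(D)$ near $\Phi(p)$ and that points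 of $C_1$ near $p$ are mapped into $V(D)$. The set $C_1$ has dimension $n-2$ at $p$ and is contained in $C$, which near $p$ is a connected manifold of dimension $n-2$; hence $C_1=C$ near $p$. With $v'$ as in Lemma~\ref{lem:morse} we get $\{v'=0\}\subset V(D)$ near $\Phi(p)$, so $v'$ is an irreducible factor of the germ of $D$ at $\Phi(p)$. Lemma~\ref{lem:rad} gives $\eta_i(v')\in(v')$, so $\eta_i$ lifts at $p$ by Lemma~\ref{lem:morse}, and the germ of $\sigma_i$ at $p$ is zero. This is a contradiction.

\emph{Step 2: the lifts.} By Step 1 and \eqref{eq:AR}, $\eta_i\circ\Phi\in I^K\operatorname{im}d\Phi=d\Phi(I^K\operatorname{Der}_n)$, so $\eta_i$ has a lift $\tilde\eta_i\in I^K\operatorname{Der}_n$. We have $\tilde\eta_i(h)=(\eta_iD)\circ\Phi\in(h)$ and $\delta_0(h)=0$, and by \eqref{eq:delta0}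
\[
\mathrm{vol}(\delta_0,\tilde\eta_1,\dots,\tilde\eta_{n-1})=(dF\wedge dG\wedge dt)(\tilde\eta_1,\dots,\tilde\eta_{n-1})=\det(\eta_1,\dots,\eta_{n-1})\circ\Phi ,
\]
which is a unit times $h$ by Lemma~\ref{lem:saito} applied to $D$.

\emph{Step 3: $h$ is a reduced non-unit.} We have $h(0)=D(0)=0$. Off $C$ the map $\Phi$ is a submersion, hence open, so $h\ne0$. Suppose $w^2\mid h$ with $w$ irreducible. By (A1) there is $p\in V(w)\setminus C$ as close to $0$ as we like. At $\Phi(p)$ the set $V(D)\cap V(dD)$ has codimension $\ge2$ by Lemma~\ref{lem:reduced}. Near $p$ the map $\Phi$ is a submersion, so $V(h)\cap V(dh)$ is the preimage of that set and has codimension $\ge2$. But it contains $V(w)$, a contradiction.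

Lemma~\ref{lem:saito} now shows that $\delta_0,\tilde\eta_1,\dots,\tilde\eta_{n-1}$ is a basis of $\operatorname{Der}(-\log h)$.
\end{proof}

Without (A1) Step 3 already fails: for $\Phi=(x^2,y)$ on $\mathbb C^3$ and $u\mid D$ the pullback is divisible by $x^2$. Example~\ref{ex:collapse} shows what happens without (A3): there the $z$-axis lies in $C$, is not contained in $V(F,G)$, and contains no Morse point because $dF=0$ on it.

\section{The inductive step}\label{sec:induction}

The map $\Phi$ is provided by the following proposition, which is proved in Sections~\ref{sec:estimate} and~\ref{sec:construction}. For an analytic set $Z$ we denote by $\mathcal I_Z$ the sheaf of all holomorphic functions vanishing on $Z$; it is coherent.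

\begin{proposition}\label{prop:map}
Let $n\ge3$ and $k\ge1$. Let $F\in\mathcal O_n$ be reduced with $F(0)=0$ and $dF(0)=0$, and put $Z=V(F)\cap V(dF)$. Then there are independent linear forms $t_1,\dots,t_{n-3}$ and a germ $G\in\mathcal I_{Z,0}^{\,k}$ such that $\Phi=(F,G,t)$ satisfies \textup{(A1)--(A3)}.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:map}]
The case $n=2$ was settled in Section~\ref{sec:plane}. Let $n\ge3$ and assume the theorem in dimension $n-1$. Let $W=V(\mathfrak a)$ and choose $K\ge1$ with $(\sqrt{\mathfrak a})^K\subset\mathfrak a$.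

Proposition~\ref{prop:map} gives a function $G$ that vanishes to high order along $Z$, and we need high order along $W$. So we choose $F$ with $W\subset Z$, by letting two different components of $V(F)$ pass through each point of $W$. Take $0\ne a_1\in\sqrt{\mathfrak a}$. Since $\operatorname{ht}\sqrt{\mathfrak a}\ge2$, this ideal is contained in none of the height-one primes generated by the irreducible factors of $a_1$, hence not in their union (prime avoidance), and there is $a_2\in\sqrt{\mathfrak a}$ coprime to $a_1$. Put $F=\operatorname{rad}(ga_1a_2)$. At a point $p\in W$ near $0$ an irreducible factor $w_1$ of $a_1$ and an irreducible factor $w_2$ of $a_2$ vanish; they are not associate, so $w_1w_2\mid F$ and $F(p)=0$, $dF(p)=0$. Thus $0\in W\subset Z$ and $\mathcal I_{Z,0}\subset\sqrt{\mathfrak a}$.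

Apply Proposition~\ref{prop:map} with $k=K+1$, and let $\Delta$, $\delta_0$, $N_0$ be as in Section~\ref{sec:lifting} for the resulting map $\Phi$. Let $D_0$ be a reduced equation of $\Delta$, with $D_0=1$ if $\Delta=\emptyset$. The induction hypothesis, applied in $\mathcal O_{n-1}$ to the nonzero non-unit $uD_0$ and the ideal $(u,v)^{K+N_0}$ of height $2$, gives a reduced free non-unit $D$, divisible by $u$ and by $D_0$, with $\operatorname{Der}(-\log D)\subset(u,v)^{K+N_0}\operatorname{Der}_{n-1}$. By Proposition~\ref{prop:lift}, $h=D\circ\Phi$ is a reduced free non-unit and $\operatorname{Der}(-\log h)$ has a basis $\delta_0,\tilde\eta_1,\dots,\tilde\eta_{n-1}$ with $\tilde\eta_i\in(F,G)^K\operatorname{Der}_n$. We check the two remaining requirements.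

From $u\mid D$ we get $F\mid h$, and so $\operatorname{rad}(g)\mid h$.

Since $F,G\in\mathcal I_{Z,0}\subset\sqrt{\mathfrak a}$, we have $(F,G)^K\subset\mathfrak a$ and $\tilde\eta_i\in\mathfrak a\operatorname{Der}_n$. The coefficients of $\delta_0$ are minors of $M$, so they lie in the ideal generated by the first partial derivatives of $G$. As $G\in(\sqrt{\mathfrak a})^{K+1}$, the Leibniz rule puts these derivatives in $(\sqrt{\mathfrak a})^K\subset\mathfrak a$. Hence $\operatorname{Der}(-\log h)\subset\mathfrak a\operatorname{Der}_n$.
\end{proof}

\section{A gradient inequality along the singular locus}\label{sec:estimate}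

From now on $n,k,F,Z$ are as in Proposition~\ref{prop:map}. Conditions (A1) and (A3) will follow from transversality arguments away from $Z$. Condition (A2) also concerns points of $Z$, where $G$ is forced to vanish and such arguments give nothing. There we need to know how $F$ behaves near a general point of $Z$. This section shows that the derivatives of $F$ along $Z$ are small compared with the derivatives transverse to $Z$.

By Lemma~\ref{lem:reduced}, $\dim Z\le n-2$. On each irreducible component of the germ $V(dF)$ the function $F$ is constant, since $dF=0$ on its connected and dense smooth part, and the constant is $F(0)=0$; so $V(dF)=Z$ as germs. Fix linear coordinates $z=(z_1,\dots,z_n)$ and a ball $B$ around $0$ on which $F$ is defined, $V(dF)=Z$, $\dim Z\le n-2$, and $\mathcal I_Z$ is generated by finitely many functions. The last condition can be met because, by coherence, generators of $\mathcal I_{Z,0}$ generate $\mathcal I_Z$ near $0$.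

We shall use the following facts about reduced complex spaces.
\begin{itemize}
\item[(F1)] The irreducible components of an analytic set $A$ form a locally finite family. If $A'$ is another analytic set, the closure of $A\setminus A'$ is the union of the components of $A$ not contained in $A'$; in particular it is analytic.
\item[(F2)] The normalization $X'\to X$ is finite, surjective, and an isomorphism over the smooth points of $X$, whose preimage is dense. On the normal space $X'$ the singular locus has codimension $\ge2$, and holomorphic functions extend across analytic subsets of codimension $\ge2$.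
\item[(F3)] (Remmert) The image of an irreducible analytic set $E$ under a proper holomorphic map is an irreducible analytic set. Its dimension is the maximal rank of the map on the connected manifold $E_{\rm reg}$, and this rank is attained off a nowhere dense analytic subset of $E_{\rm reg}$.
\end{itemize}

\subsection*{The bad set}
The inequality we want bounds a function by the generators of the ideal sheaf
\[
\mathcal J=\mathcal I_Z\cdot(\partial_1F,\dots,\partial_nF).
\]
To prove such a bound we pass to a normal space on which $\mathcal J$ becomes locally principal. There the bound follows from divisibility by the generator, and divisibility can be tested at general points of a hypersurface.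

Let $\psi_0,\dots,\psi_L$ generate $\mathcal J$ on $B$; their common zero set is $Z$. Let $X\subset B\times\mathbb P^L$ be the closure of the graph of $[\psi_0:\dots:\psi_L]$ over $B\setminus Z$. Over $B\setminus Z$ the analytic set $\{\xi_i\psi_j=\xi_j\psi_i\text{ for all }i,j\}$ coincides with the graph, so $X$ is analytic by (F1), and irreducible of dimension $n$. Let $\pi:X'\to X\to B$ be the composition of the normalization with the projection. It is proper, an isomorphism over $B\setminus Z$, and surjective because its image is closed and dense; $\pi^{-1}(Z)$ is nowhere dense. Where $\xi_i\ne0$ we have $\psi_j\circ\pi=(\xi_j/\xi_i)\,\psi_i\circ\pi$, so $\mathcal J\mathcal O_{X'}$ is generated there by $\psi_i\circ\pi$, and this function vanishes exactly on $\pi^{-1}(Z)$. Hence $\pi^{-1}(Z)$ has pure dimension $n-1$. Let $E_j$ be its irreducible components. By (F3) the $\pi(E_j)$ are irreducible analytic subsets of $Z$, and they form a locally finite family because the preimage of a compact set is compact and meets only finitely many $E_j$.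

Let $Z_{\rm bad}\subset Z$ be the union of
\begin{itemize}
\item[(B1)] $\operatorname{Sing}Z$ and all irreducible components of $Z$ of dimension $<n-2$;
\item[(B2)] for each component $Z^{(i)}$ of dimension $n-2$, the set of $p\in Z^{(i)}$ with $\operatorname{mult}_pF>m_i$, where $m_i=\min_{p\in Z^{(i)}}\operatorname{mult}_pF$; it is the proper analytic subset of $Z^{(i)}$ where all partial derivatives of order $m_i$ vanish;
\item[(B3)] all $\pi(E_j)$ of dimension $<n-2$.
\end{itemize}
This is an analytic subset of $B$ of dimension $\le n-3$, and $Z\setminus Z_{\rm bad}$ is a manifold of dimension $n-2$ or empty.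

\begin{lemma}\label{lem:gradient}
Let $q\in Z\setminus Z_{\rm bad}$ and let $(x,y,w_1,\dots,w_{n-2})$ be local coordinates centered at $q$ with $Z=\{x=y=0\}$. Put $r=\max(|x|,|y|)$ and $|\nabla\phi|=\max(|\phi_x|,|\phi_y|)$. Then near $q$:
\begin{itemize}
\item[(i)] $F=F_m+R$, where $m\ge1$, $R\in(x,y)^{m+1}$, and $F_m=\sum_jf_j(w)x^jy^{m-j}$ with $F_m(x,y;0)\not\equiv0$;
\item[(ii)] there is a constant $\beta$ with $|F_{w_l}|\le\beta\,r\,|\nabla F|$ for all $l$, and $F_x=F_y=0$ only on $Z$.
\end{itemize}
\end{lemma}

If the binary form $F_m(x,y;0)$ has no multiple root, then (ii) follows from (i), since $|F_{w_l}|$ is at most a constant times $r^m$ and $|\nabla F|$ is at least a positive constant times $r^{m-1}$. The space $X'$ is needed for the general case. The set (B3) cannot be omitted: for $F=x^2-y^2w$ (Example~\ref{ex:umbrella}) the set $Z$ is smooth and the multiplicity is $2$ at all its points, but on $\{x=0\}$ we have $|F_w|=|y|^2$ and $r|\nabla F|=2|y|^2|w|$, so (ii) fails at the origin.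

\begin{proof}
(i) Let $m=\operatorname{mult}_qF\geq1$. By (B1) and (B2), $q$ lies on a single component $Z^{(i)}$ and $m=m_i$, so all points of $Z$ near $q$ have multiplicity $\ge m$. Hence $\partial_x^a\partial_y^bF$ vanishes on $Z$ for $a+b<m$, and the expansion of $F$ in powers of $x,y$ starts in degree $m$: $F=F_m+R$. The Taylor part of degree $m$ of $F$ at $q$ is $F_m(x,y;0)$, which is therefore nonzero.

(ii) Let $U$ be an open neighborhood of $q$ in the coordinate domain that meets none of the sets (B3) and on which $\mathcal I_Z=(x,y)$. The ideal of partial derivatives of $F$ does not depend on the coordinates, so on $U$ the ideal $\mathcal J$ is generated by the \emph{products} of $x$ or $y$ with one of $F_x,F_y,F_{w_1},\dots,F_{w_{n-2}}$. We first show that $F_{w_l}\circ\pi\in\mathcal J\mathcal O_{X'}$ on $\pi^{-1}(U)$.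

\emph{General points of $\pi^{-1}(Z)$.} Let $Y$ be the part of $\operatorname{Sing}X'\cup\operatorname{Sing}\pi^{-1}(Z)$ in $\pi^{-1}(U)$. It has codimension $\ge2$ by (F2), and it contains the points where two of the $E_j$ meet. Let $E=E_j$ meet $\pi^{-1}(U)$. Then $\dim\pi(E)=n-2$ by the choice of $U$, so by (F3) the rank of $\pi|_E$ is $n-2$ on $E\cap\pi^{-1}(U)\setminus Y$ outside a nowhere dense analytic subset $Y_E$. Let $e$ be a point of $E\cap\pi^{-1}(U)$ outside $Y\cup Y_E$. Near $e$ the space $X'$ is smooth and $\pi^{-1}(Z)=E=\{a=0\}$ with $da\ne0$. Since $\pi$ maps $E$ into $Z$, on which the $w_l$ are coordinates, the differentials of the $w_l\circ\pi$ are independent on $T_eE$. So there is a function $b$ such that $(a,b,w_1\circ\pi,\dots,w_{n-2}\circ\pi)$ are coordinates of $X'$ at $e$. This is the point of discarding (B3): the functions $w_l$ are coordinates upstairs as well, along $E$. From here on we omit $\pi$ from the pullbacks of $x,y,w_l$ and of the partial derivatives of $F$, and write $\tilde F=F\circ\pi$.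

\emph{Orders along $E$.} For a germ $\phi$ at $e$ let $\operatorname{ord}\phi$ be the exponent of $a$ in $\phi$. It is additive on products, $\operatorname{ord}\partial_a\phi\ge\operatorname{ord}\phi-1$, and $\operatorname{ord}\partial_{w_l}\phi\ge\operatorname{ord}\phi$. Put $\mu=\min(\operatorname{ord}x,\operatorname{ord}y)\ge1$, and let $\rho$ be the least order of $F_x,F_y,F_{w_1},\dots,F_{w_{n-2}}$. The ideal $\mathcal J\mathcal O_{X',e}$ is principal and generated by the products; in a local ring this implies that one of the products generates it. That product vanishes only on $E$, so it is a unit times a power of $a$, and since it divides all other products its order is the minimum $\mu+\rho$. Thus $\mathcal J\mathcal O_{X',e}=(a^{\mu+\rho})$.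

Since $\partial_aw_l=0$, the chain rule gives $\partial_a\tilde F=F_x\,\partial_ax+F_y\,\partial_ay$, which has order $\ge\rho+\mu-1$. Write $\tilde F=a^j\phi$ with $a\nmid\phi$; here $j\ge1$ because $F$ vanishes on $Z$. Then $\partial_a\tilde F=a^{j-1}(j\phi+a\partial_a\phi)$ has order exactly $j-1$, so $\operatorname{ord}\tilde F\ge\rho+\mu$. Now differentiate along $E$:
\[
F_{w_l}=\partial_{w_l}\tilde F-F_x\,\partial_{w_l}x-F_y\,\partial_{w_l}y .
\]
Each of the three terms on the right has order $\ge\rho+\mu$. Hence $F_{w_l}\in\mathcal J\mathcal O_{X',e}$.

\emph{Extension.} On an open subset of $\pi^{-1}(U)$ where $\mathcal J\mathcal O_{X'}$ has a generator, consider the quotient of $F_{w_l}$ by it. The quotient is holomorphic off $\pi^{-1}(Z)$ and at all points $e$ as above. On the manifold $\pi^{-1}(U)\setminus Y$ the remaining points form the union of the $Y_E$, an analytic subset of codimension $\ge2$, so the quotient extends over them; then it extends over $Y$ by (F2). This proves $F_{w_l}\in\mathcal J\mathcal O_{X'}$ on $\pi^{-1}(U)$.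

\emph{The inequality.} Every point of $\pi^{-1}(U)$ has a neighborhood on which each $F_{w_l}$ is a bounded function times one of the products. Finitely many such neighborhoods cover the compact preimage of a small closed ball around $q$. As $\pi$ is surjective, there is a constant $\beta$ such that on this ball
\[
\omega\le\beta\,r\max(|\nabla F|,\omega),\qquad\text{where }\omega=\max_l|F_{w_l}| .
\]
At a point with $\beta r<1$ we cannot have $\omega>|\nabla F|$, since this would give $\omega>0$ and $\omega\le\beta r\omega<\omega$. So $\omega\le\beta r|\nabla F|$ near $q$. If $F_x=F_y=0$ at a point, then $\omega=0$ there, so $dF=0$ and the point lies in $V(dF)=Z$.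
\end{proof}

\section{Construction of the map}\label{sec:construction}

We choose first $t$ and then $G$ as general members of finite-dimensional families. ``Almost every'' means outside a set of Lebesgue measure zero; finitely or countably many conditions that hold for almost every parameter hold simultaneously for almost every parameter. The tool is \emph{parametric transversality}, a consequence of Sard's theorem. Let $\Psi:S\times T\to Y$ be a holomorphic map of second countable complex manifolds, let $Y_0\subset Y$ be a locally closed submanifold, and suppose $\Psi$ is a submersion at every point of $\Psi^{-1}(Y_0)$. Then for almost every $\tau\in T$ the map $\Psi_\tau=\Psi(\cdot,\tau)$ is transverse to $Y_0$. In that case $\Psi_\tau^{-1}(Y_0)$ is empty or a submanifold of $S$ of codimension $\operatorname{codim}Y_0$; if $Y_0$ is a point, $\Psi_\tau$ is a submersion along its fiber over that point.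

\subsection*{The linear forms}

\begin{lemma}\label{lem:t}
For almost every $t\in\operatorname{Hom}(\mathbb C^n,\mathbb C^{n-3})$ the forms $t_j$ are independent and the following hold.
\begin{itemize}
\item[(T1)] $Z_{\rm bad}\cap\{t=0\}\subset\{0\}$ near $0$.
\item[(T2)] The restriction of $t$ to $Z\setminus(Z_{\rm bad}\cup\{0\})$ is a submersion along $\{t=0\}$.
\item[(T3)] The forms $dF,dt_1,\dots,dt_{n-3}$ are independent at every point of $S_0=(V(F)\cap\{t=0\})\setminus Z$; so $S_0$ is a manifold with tangent space $\ker(dF,dt)$.
\item[(T4)] The analytic subset $P=\{p:dF(p)\in\operatorname{span}(dt_1,\dots,dt_{n-3})\}$ of $B\setminus Z$ has dimension $\le n-3$.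
\end{itemize}
\end{lemma}

\begin{proof}
For $n=3$ there are no forms: (T1) holds because $\dim Z_{\rm bad}\le0$, (T2) is vacuous, and (T3) and $P=\emptyset$ hold because $dF\ne0$ off $Z$. Let $n\ge4$. Dependent tuples form a proper algebraic subset.

For $p\ne0$ the linear map $t\mapsto t(p)$ is onto $\mathbb C^{n-3}$. So for every submanifold $S\subset B\setminus\{0\}$ the map $(p,t)\mapsto t(p)$ is a submersion on $S\times\operatorname{Hom}(\mathbb C^n,\mathbb C^{n-3})$, and for almost every $t$ the restriction $t|_S$ is a submersion along $\{t=0\}$. For $S=Z\setminus(Z_{\rm bad}\cup\{0\})$ this is (T2). For $S=V(F)\setminus Z$, with tangent space $\ker dF$, it says that the $dt_j$ are independent on $\ker dF$, which is (T3). For (T1), write $Z_{\rm bad}\setminus\{0\}$ as a countable union of connected manifolds $S$ of dimension $\le n-3$, by taking the smooth points of $Z_{\rm bad}$, then those of its singular locus, and so on. Each $S\cap\{t=0\}$ is discrete or empty, so the analytic set $Z_{\rm bad}\cap\{t=0\}$ is countable, hence of dimension $\le0$, and its points do not accumulate at $0$.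

For (T4) consider $(p,\kappa,t)\mapsto dF(p)-\sum\kappa_jt_j\in(\mathbb C^n)^*$ on $(B\setminus Z)\times\mathbb C^{n-3}\times\operatorname{Hom}(\mathbb C^n,\mathbb C^{n-3})$. Since $dF\ne0$ off $Z$, every zero has some $\kappa_j\ne0$, and then the derivative with respect to $t_j$ is onto. So for almost every $t$ the zero set $\Sigma$ in the variables $(p,\kappa)$ is empty or a manifold of dimension $n+(n-3)-n=n-3$. In linear coordinates $(y_1,y_2,y_3,t)$ we have $P=\{F_{y_1}=F_{y_2}=F_{y_3}=0\}\setminus Z$, and $\Sigma$ is the graph of the holomorphic map $p\mapsto(F_{t_1}(p),\dots,F_{t_{n-3}}(p))$ over $P$. Hence $\dim P=\dim\Sigma\le n-3$.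
\end{proof}

Fix such a $t$, and shrink $B$, restricting all objects, so that $Z_{\rm bad}\cap\{t=0\}\subset\{0\}$ in $B$. Put $Z_0=Z\cap\{t=0\}$. Then $Z_0\setminus\{0\}\subset Z\setminus Z_{\rm bad}$, and by (T2) it is a smooth curve or empty. So the germ of $Z_0$ at $0$ is $\{0\}$ or a curve. In the second case each of its finitely many irreducible components is parametrized by a disc, and we call the image $Z_0'$ of a small punctured disc a \emph{branch}: it is a connected open subset of the smooth curve $Z_0\setminus\{0\}$, and $Z_0'\cup\{0\}$ represents the component.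

\subsection*{The family of functions $G_c$}
Let $g_1,\dots,g_s$ be the $k$-fold products of the chosen generators of $\mathcal I_Z$ on $B$. They generate $\mathcal I_Z^{\,k}$ and have common zero set $Z$. For $c=(c_{i,\alpha})\in\mathbb C^R$ put
\[
G_c=\sum_{i=1}^s\ \sum_{|\alpha|\le2}c_{i,\alpha}\,z^\alpha g_i ,\qquad C_c=\{p\in B:\operatorname{rank}d(F,G_c,t)(p)<n-1\}.
\]
The polynomial coefficients of degree $\le2$ are there to move the $2$-jet of $G_c$ freely at points off $Z$, which is what the Morse condition requires. Let $B^*=B\setminus(Z\cup P)$, the open set where $(F,t)$ is a submersion.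

\begin{lemma}\label{lem:offZ}
For almost every $c$:
\begin{itemize}
\item[(G1)] $dG_c$ is nonzero on $T_pS_0$ at every point $p\in S_0$ with $G_c(p)=0$;
\item[(G2)] $C_c\cap B^*$ is empty or a manifold of dimension $n-2$, and its points that are not Morse points form an analytic subset of $B^*$ of dimension $\le n-3$.
\end{itemize}
\end{lemma}

\begin{proof}
At a point $p\notin Z$ some $g_i(p)$ is nonzero. The derivative of $G_c(p)$ with respect to $c_{i,0}$ is $g_i(p)$, so $(p,c)\mapsto G_c(p)$ is a submersion $S_0\times\mathbb C^R\to\mathbb C$, and transversality to $0$ gives (G1).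

Cover $B^*$ by countably many charts with coordinates $(a,b,u,t)$, $u=F$. In such a chart $C_c=\{\partial_aG_c=\partial_bG_c=0\}$, and a point of $C_c$ is a Morse point unless the Hessian determinant of $G_c$ in $(a,b)$ vanishes there. Polynomials of degree $\le2$ in $z$ map onto $\mathcal O_p/\mathfrak m_p^3$, and multiplication by the unit $g_i$ is an automorphism of $\mathcal O_p/\mathfrak m_p^3$. So the linear map sending $c$ to the $2$-jet of $G_c$ at $p$ is onto, and
\[
(p,c)\mapsto(\partial_aG_c,\ \partial_bG_c,\ \partial_a^2G_c,\ \partial_a\partial_bG_c,\ \partial_b^2G_c)(p)\in\mathbb C^2\times\mathbb C^3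
\]
is a submersion. Transversality to $\{0\}\times\mathbb C^3$, of codimension $2$, gives the first statement. The non-Morse points are the preimage of $\{0\}\times\{h_{11}h_{22}=h_{12}^2\}$, which is the union of the vertex, of codimension $5$, and its smooth complement, of codimension $3$. Transversality to both gives the second statement.
\end{proof}

\subsection*{The critical set near $Z$}
Let $C_{1,c}$ be the union of the irreducible components of the germ of $C_c$ at $0$ that are not contained in $V(F,G_c)$. It remains to show that $C_{1,c}$ contains no branch of $Z_0$. By Remark~\ref{rem:n3} this is an issue only for $n\ge4$, where $C_{1,c}$ has dimension at least two.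

A model shows what to do. In coordinates $(x,y,s,t)$ with $Z=\{x=y=0\}$, write $\{\phi,\psi\}=\phi_x\psi_y-\phi_y\psi_x$. Let $F=F_m(x,y)$ be a binary form of degree $m\ge2$ without multiple roots and $\Gamma=\Gamma(x,y)$ a form of degree $k$ with simple roots that are not roots of $F$. For $G=\Gamma$ the critical set $\{\{F,\Gamma\}=0\}$ is a hypersurface containing $Z$, which is far too large. For $G=(1+s)\Gamma$ a critical point off $Z$ with $|s|<1$ must satisfy $\{F,\Gamma\}=0$ and also $G_s=\Gamma=0$, because $F_s=0$; we shall see from Euler's formula that these two equations have no common solution off $Z$. In general $F_s\ne0$, but Lemma~\ref{lem:gradient} bounds it, and replacing $1+s$ by $1+\lambda s$ with $\lambda$ large makes $G_s$ dominate.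

\begin{lemma}\label{lem:local}
Let $q$ be a point of a branch $Z_0'$. There are $c^*\in\mathbb C^R$, a neighborhood $U$ of $q$ and $\varepsilon_1>0$ such that $C_{c^*+c}\cap U\subset Z$ whenever $|c|<\varepsilon_1$, where $|c|=\sum|c_{i,\alpha}|$.
\end{lemma}

\begin{proof}
\emph{Coordinates.} Take a linear form $\ell$ on $\mathbb C^n$ that is nonzero on $T_qZ_0'$ and put $s=\ell-\ell(q)$. By (T2), $dt$ maps $T_qZ$ onto $\mathbb C^{n-3}$ with kernel $T_qZ_0'$, so $(s,t)$ restrict to coordinates of $Z$ centered at $q$. Together with generators $x,y$ of $\mathcal I_{Z,q}$ they form coordinates $(x,y,s,t)$ at $q$, and Lemma~\ref{lem:gradient} applies with $w=(s,t)$. We use its notation; partial derivatives refer to these coordinates.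

\emph{Choice of $\Gamma$.} Every $\phi\in(x,y)^k$ can be written as $\phi_k(x,y;w)+R$ with $\phi_k$ a form of degree $k$ in $(x,y)$ and $R\in(x,y)^{k+1}$. The map $\phi\mapsto\phi_k(x,y;0)$ is onto the binary forms of degree $k$ and sends $\sum b_ig_i$ to $\sum b_i(q)(g_i)_k(x,y;0)$. Since the $g_i$ generate $(x,y)^k$ at $q$, the forms $(g_i)_k(x,y;0)$ span all binary forms of degree $k$. So there is a combination $\Gamma=\sum\gamma_ig_i$ with constant coefficients such that $\Gamma_k(x,y;0)$ has $k$ simple roots in $\mathbb P^1$, none of which is a root of the nonzero form $F_m(x,y;0)$.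

\emph{Where $\Gamma$ is small, $\{F,\Gamma\}$ is large.} For $w=0$ the forms $\Gamma_k$ and $\{F_m,\Gamma_k\}$ have no common zero $(x,y)\ne0$. Indeed, at a zero of $\Gamma_k$ its gradient is nonzero because the root is simple; if $\{F_m,\Gamma_k\}=0$ there, the gradient of $F_m$ is $\kappa$ times that of $\Gamma_k$ for some $\kappa$, and Euler's formula gives $mF_m=x\partial_xF_m+y\partial_yF_m=\kappa k\Gamma_k=0$, contrary to the choice of the roots. So on the compact set $\{r=1\}$ the function $\max(|\Gamma_k|,|\{F_m,\Gamma_k\}|)$ has a positive minimum $3\varepsilon$ for $w=0$, and it is at least $2\varepsilon$ for small $w$. The two forms have degrees $k$ and $m+k-2$; hence for small $w$ and $r>0$, $|\Gamma_k|<2\varepsilon r^k$ implies $|\{F_m,\Gamma_k\}|\ge2\varepsilon r^{m+k-2}$. Now $\Gamma-\Gamma_k\in(x,y)^{k+1}$ and $\{F,\Gamma\}-\{F_m,\Gamma_k\}\in(x,y)^{m+k-1}$, and an element of $(x,y)^{j+1}$ is bounded by $\varepsilon r^j$ near $q$. So on a neighborhood $U_0$ of $q$, off $Z$,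
\begin{equation}\label{eq:alt}
|\Gamma|<\varepsilon r^k\quad\Longrightarrow\quad|\{F,\Gamma\}|\ge\varepsilon r^{m+k-2}.
\end{equation}

\emph{Constants.} The operator $\partial_s$ preserves $(x,y)^j$, while $\partial_x,\partial_y$ map it to $(x,y)^{j-1}$. We have $F\in(x,y)^m$, and $\Gamma$ and the finitely many functions $z^\alpha g_i$ lie in $(x,y)^k$. After shrinking $U_0$ there is therefore a constant $\beta$ such that on $U_0$, for all $c\in\mathbb C^R$,
\begin{gather*}
|F_s|\le\beta r|\nabla F|,\qquad|\nabla F|\le\beta r^{m-1},\qquad|\Gamma_s|\le\beta r^k,\qquad|\nabla\Gamma|\le\beta r^{k-1},\\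
|\partial_sG_c|\le\beta|c|r^k,\qquad|\nabla G_c|\le\beta|c|r^{k-1},
\end{gather*}
and such that $\nabla F\ne0$ on $U_0\setminus Z$; the first and last statements are Lemma~\ref{lem:gradient}(ii). Choose $\lambda>0$ with $\lambda\varepsilon>3\beta+3\beta^2$. Since $s$ is a polynomial of degree one in $z$, we have $(1+\lambda s)\Gamma=G_{c^*}$ for some $c^*$. Let $U\subset U_0$ be a neighborhood of $q$ on which $|\lambda s|\le\frac12$, so that $\frac12\le|1+\lambda s|\le2$, and choose $0<\varepsilon_1\le1$ with $2\beta^2\varepsilon_1<\varepsilon/2$.

\emph{No critical point off $Z$.} Let $|c|<\varepsilon_1$, put $H=G_c$ and $G=G_{c^*+c}=(1+\lambda s)\Gamma+H$, and suppose $p\in C_{c^*+c}\cap U\setminus Z$; then $r>0$ at $p$. Since the $t_j$ are coordinates, the vectors $(F_x,F_y,F_s)$ and $(G_x,G_y,G_s)$ are dependent at $p$. The first is nonzero, so the second is $\kappa$ times the first for some $\kappa\in\mathbb C$. Hence at $p$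
\begin{equation}\label{eq:crit}
\{F,G\}=0,\qquad|G_s|=|\kappa||F_s|\le\beta r|\kappa||\nabla F|=\beta r|\nabla G| .
\end{equation}

Suppose first that $|\Gamma(p)|<\varepsilon r^k$. As $s$ is a coordinate, $\{F,G\}=(1+\lambda s)\{F,\Gamma\}+\{F,H\}$. By \eqref{eq:alt} the first term has modulus at least $\frac\varepsilon2r^{m+k-2}$, while $|\{F,H\}|\le2|\nabla F||\nabla H|\le2\beta^2\varepsilon_1r^{m+k-2}<\frac\varepsilon2r^{m+k-2}$. So $\{F,G\}\ne0$, contradicting \eqref{eq:crit}.

Suppose next that $|\Gamma(p)|\ge\varepsilon r^k$. From $G_s=\lambda\Gamma+(1+\lambda s)\Gamma_s+H_s$ and $|c|<1$ we get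
\[
|G_s|\ge(\lambda\varepsilon-2\beta-\beta)r^k>3\beta^2r^k,\qquad\beta r|\nabla G|\le\beta r(2\beta+\beta)r^{k-1}=3\beta^2r^k ,
\]
again contradicting \eqref{eq:crit}.
\end{proof}

Lemma~\ref{lem:local} concerns one point $q$ and parameters near a special value $c^*$ that depends on the branch. To pass to almost every $c$ and all branches at once, we let $c$ vary and use that a proper analytic subset of a connected manifold has measure zero. This is why the lemma was proved for all parameters near $c^*$.

\begin{lemma}\label{lem:onZ}
For almost every $c$:
\begin{itemize}
\item[(G3)] $C_{1,c}\cap Z_0\subset\{0\}$ as germs at $0$.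
\end{itemize}
\end{lemma}

\begin{proof}
In $B\times\mathbb C^R$ consider the analytic sets $\mathcal C=\{(p,c):p\in C_c\}$ and $\mathcal V=\{(p,c):F(p)=G_c(p)=0\}$, and let $\mathcal T$ be the closure of $\mathcal C\setminus\mathcal V$, which is analytic by (F1). Put $\mathcal T_c=\{p:(p,c)\in\mathcal T\}$. Near $0$ the set $C_{1,c}\setminus V(F,G_c)$ is dense in $C_{1,c}$, so $C_{1,c}\subset\mathcal T_c$.

Let $Z_0'$ be a branch, and take $q,c^*,U,\varepsilon_1$ as in Lemma~\ref{lem:local}. Since $Z\times\mathbb C^R\subset\mathcal V$, the neighborhood $U\times\{|c-c^*|<\varepsilon_1\}$ of $(q,c^*)$ does not meet $\mathcal C\setminus\mathcal V$, so $(q,c^*)\notin\mathcal T$. Thus $\mathcal T\cap(Z_0'\times\mathbb C^R)$ is a proper analytic subset of the connected manifold $Z_0'\times\mathbb C^R$ and has measure zero. By Fubini's theorem, $\mathcal T_c\cap Z_0'$ has measure zero in $Z_0'$ for almost every $c$. There are finitely many branches, so for almost every $c$ this holds for all of them. For such $c$, suppose the analytic germ $C_{1,c}\cap Z_0$ is not contained in $\{0\}$. Then it has dimension one and contains an irreducible component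 of the curve germ $Z_0$. So $\mathcal T_c$ contains a nonempty open subset of some branch, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:map}]
Take $t$ as fixed above and $c$ satisfying (G1)--(G3). Put $G=G_c\in\mathcal I_{Z,0}^{\,k}$, so that $C$ is the germ of $C_c$ and $C_1=C_{1,c}$. Since $0\in Z$, both $F$ and $G$ lie in $\mathfrak m$.

(A1) We have $C\subset(C\cap B^*)\cup P\cup Z$, and these three sets have dimension $\le n-2$ by (G2), (T4) and Lemma~\ref{lem:reduced}.

(A2) Let $p\ne0$ be a point of $C_1\cap\Phi^{-1}(0)$ close to $0$. If $p\in Z$, then $p\in C_1\cap Z_0$, which (G3) excludes. If $p\notin Z$, then $p\in S_0$ and $G(p)=0$. By (T3) the forms $dF,dt_1,\dots,dt_{n-3}$ are independent at $p$ with common kernel $T_pS_0$, and by (G1) $dG$ does not vanish on this kernel. So $d\Phi$ has rank $n-1$ at $p$ and $p\notin C$, a contradiction.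

(A3) Let $C'$ be an irreducible component of $C_1$ and $U$ a small neighborhood of $0$. By Lemma~\ref{lem:pure}, which uses only (A1), $C'$ has pure dimension $n-2$. Since $Z\subset V(F,G)$, the germ $C'$ is not contained in $Z$, so $C'\cap U\setminus Z$ is a nonempty open subset of $C'$. It is not contained in $P$, by (T4), so $C'\cap U\cap B^*$ is a nonempty open subset of $C'$, of dimension $n-2$. By (G2) it does not consist of non-Morse points only. Hence $C'\cap U$ contains a Morse point.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}, and with it of Theorems~\ref{thm:answer} and~\ref{thm:sharp}.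

\begin{thebibliography}{1}

\bibitem{Bath}
Daniel Bath, \emph{Combinatorially Determined Zeroes of Bernstein--Sato Ideals for Tame and Free Arrangements}, arXiv:1909.00547 (2019).

\end{thebibliography}
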